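\title{A $0$-Auslander extriangulated category that is not a category of two-term complexes}

\begin{abstract}
Let $\mathcal C$ be a $0$-Auslander extriangulated category and let $[\mathcal I\to\mathcal P]$ be the ideal generated by the morphisms from injective objects to projective objects. We show that $\mathcal C/[\mathcal I\to\mathcal P]$ need not be equivalent to the category $K^{[-1,0]}(\mathcal A)$ of two-term complexes over an additive category $\mathcal A$. The counterexample has three indecomposable objects and, over $\mathbb Z/4$, finite morphism groups; in it the cone of multiplication by $2$ is not annihilated by $2$. We also show that $\mathcal C/[\mathcal I\to\mathcal P]$ always agrees with a category of two-term complexes modulo explicit ideals, and agrees with it exactly, as an extriangulated category, under a factorization condition on morphisms between projectives.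
\end{abstract}

\section{Introduction}\label{sec:intro}

An extriangulated category in the sense of Nakaoka and Palu \cite{NP} is a triple $(\mathcal C,\mathbb E,\mathfrak s)$. Here $\mathcal C$ is an additive category, $\mathbb E\colon\mathcal C^{\mathrm{op}}\times\mathcal C\to\mathrm{Ab}$ is a biadditive functor, and $\mathfrak s$ assigns to each element of $\mathbb E(V,W)$ a class of sequences $W\to U\to V$, called conflations. The axioms are recalled in Section~\ref{sec:axioms}. The examples to keep in mind are exact categories, with $\mathbb E=\mathrm{Ext}^1$, and extension-closed subcategories of triangulated categories, with $\mathbb E(V,W)=\mathrm{Hom}(V,\Sigma W)$ and conflations the first two maps of triangles. An object $P$ is projective if $\mathbb E(P,-)=0$, and an object $I$ is injective if $\mathbb E(-,I)=0$.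

\begin{definition}\label{def:auslander}
An extriangulated category is \emph{$0$-Auslander} if the following three conditions hold.
\begin{enumerate}
\item[(i)] Every object $X$ admits a conflation $P_1\to P_0\to X$ with $P_0,P_1$ projective.
\item[(ii)] Every object $X$ admits a conflation $X\to I\to Y$ with $I$ injective.
\item[(iii)] Every projective object $P$ admits a conflation $P\to Q\to I$ with $Q$ projective-injective and $I$ injective.
\end{enumerate}
\end{definition}

Condition (i) says that there are enough projectives and that the category is hereditary, (ii) that there are enough injectives, and (iii) that the dominant dimension is at least $1$.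

The model for this definition is the category of two-term complexes. For an additive category $\mathcal A$, let $K^{[-1,0]}(\mathcal A)$ be the full subcategory of the bounded homotopy category $K^b(\mathcal A)$ on the complexes concentrated in degrees $-1$ and $0$. It is extension-closed in $K^b(\mathcal A)$ and carries the induced extriangulated structure. For $X=(P_1\xrightarrow{f}P_0)$ and $Y=(P_1'\xrightarrow{f'}P_0')$, a chain map $X\to\Sigma Y$ has a single component $e\colon P_1\to P_0'$, which is arbitrary, and a homotopy has components $P_1\to P_1'$ and $P_0\to P_0'$. Hence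
\begin{equation}\label{eq:EK}
\mathbb E(X,Y)=\mathrm{Hom}(P_1,P_0')\big/\bigl(f'\,\mathrm{Hom}(P_1,P_1')+\mathrm{Hom}(P_0,P_0')\,f\bigr).
\end{equation}
So an object $U\in\mathcal A$ placed in degree $0$ is projective, and $\Sigma U=(U\to0)$ is injective. The triangle $P_1\to P_0\to X\to\Sigma P_1$ and its rotations give conflations $P_1\to P_0\to X$ and $X\to\Sigma P_1\to\Sigma P_0$, and there are conflations $U\to0\to\Sigma U$. If $X$ is projective, then $\mathbb E(X,P_1)=0$, so $f$ is a split monomorphism by \eqref{eq:EK}; when idempotents split in $\mathcal A$, this gives $P_0\cong P_1\oplus U$ and $X\cong U$. Dually, the injectives are then the objects $\Sigma U$. Thus $K^{[-1,0]}(\mathcal A)$ is $0$-Auslander when idempotents split in $\mathcal A$, and since $\mathrm{Hom}(\Sigma U,U')=0$, it has no nonzero morphism from an injective to a projective.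

A general $0$-Auslander category does have such morphisms. For instance, an additive category with $\mathbb E=0$ and split conflations is $0$-Auslander, and all its objects are projective-injective. To compare $\mathcal C$ with two-term complexes one therefore removes these morphisms first. Let $[\mathcal I\to\mathcal P]$ be the ideal of $\mathcal C$ generated by the morphisms from an injective object to a projective object. It is known that the ideal quotient $\mathcal C/[\mathcal I\to\mathcal P]$ carries an extriangulated structure with the same bifunctor $\mathbb E$, such that the projection $\mathcal C\to\mathcal C/[\mathcal I\to\mathcal P]$ together with $\mathrm{id}_{\mathbb E}$ is an extriangulated functor. The following question comes from the work of Fang, Gorsky, Palu, Plamondon and Pressland \cite{FGPPP}.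

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every $0$-Auslander extriangulated category $\mathcal C$ there is an additive category $\mathcal A$ such that $\mathcal C/[\mathcal I\to\mathcal P]$ is equivalent, as an extriangulated category, to $K^{[-1,0]}(\mathcal A)$?}
\medskip

One would guess that the answer is yes. In the quotient the projective-injectives vanish, so (iii) provides conflations $P\to0\to\Sigma P$. As Section~\ref{sec:B} shows, every object of the quotient is the third term of a conflation on a morphism between projectives, every morphism between projectives occurs, and $\mathbb E$ is computed from these presentations by formula \eqref{eq:EK}. Moreover, the answer is known to be positive for algebraic categories, that is, for those that admit an enhancement by an exact dg category. Nevertheless the answer is negative.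

\begin{theorem}\label{thm:A}
Let $R$ be a commutative local ring with maximal ideal $\mathfrak m=2R\neq0$ and $\mathfrak m^2=0$, for example $R=\mathbb Z/4$. There is a $0$-Auslander extriangulated category $\mathcal D$, constructed from $R$ in Sections~\ref{sec:D} and~\ref{sec:confl}, with $[\mathcal I\to\mathcal P]=0$, which is not equivalent, even as an additive category, to $K^{[-1,0]}(\mathcal A)$ for any additive category $\mathcal A$.
\end{theorem}

The category $\mathcal D$ has three indecomposable objects up to isomorphism, and for $R=\mathbb Z/4$ all its morphism groups are finite. By the positive answer in the algebraic case, $\mathcal D$ is not algebraic.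

What the guess overlooks is the morphisms. A chain map between presentations induces a morphism between the presented objects, but not a unique one, and a null-homotopic chain map may be compatible with a nonzero morphism. The second result measures this failure. A chain map between two-term complexes is written $(c,b)$, with $c$ in degree $-1$ and $b$ in degree $0$.

\begin{theorem}\label{thm:B}
Let $\mathcal C$ be a $0$-Auslander extriangulated category, $\overline{\mathcal C}=\mathcal C/[\mathcal I\to\mathcal P]$, let $\mathcal A\subset\overline{\mathcal C}$ be the full subcategory on the projectives of $\mathcal C$, and let $\mathcal K=K^{[-1,0]}(\mathcal A)$.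
\begin{enumerate}
\item[(1)] Let $J(X,Y)$ consist of the morphisms $\varphi\colon X\to Y$ in $\overline{\mathcal C}$ such that $\varphi g=0$ for every morphism $g$ from a projective to $X$ and $\varphi^*\mathbb E(Y,-)=0$. For complexes $f\colon P_1\to P_0$ and $f'\colon P_1'\to P_0'$, let $J_{\mathcal K}(f,f')$ consist of the homotopy classes of the chain maps $(uf,0)$ with $u\colon P_0\to P_1'$ and $f'uf=0$. Then $J$ and $J_{\mathcal K}$ are ideals, $J^2=0$, and there is an equivalence $\overline{\mathcal C}/J\simeq\mathcal K/J_{\mathcal K}$ of additive categories.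
\item[(2)] Suppose that the following condition holds:
\begin{itemize}
\item[$(*)$] for all $f\colon P_1\to P_0$, $u\colon P_0\to P_1'$, $f'\colon P_1'\to P_0'$ in $\mathcal A$ with $f'uf=0$, one can write $u=u'+u''$ with $f'u'=0$ and $u''f=0$.
\end{itemize}
Then $\overline{\mathcal C}\simeq\mathcal K$ as extriangulated categories.
\item[(3)] Condition $(*)$ holds if every morphism of $\mathcal A$ is a split epimorphism followed by a monomorphism, for example if $\mathcal A=\mathrm{proj}\,\Lambda$ is the category of finitely generated projective right modules over a right semihereditary ring $\Lambda$.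
\end{enumerate}
\end{theorem}

The simplest failure of $(*)$ is $f=f'=2$ and $u=1$ over $\mathbb Z/4$, and this is where the counterexample lives. Section~\ref{sec:cone} computes the two-term complexes over $R$ and isolates the one group that we change. Sections~\ref{sec:D}--\ref{sec:EA2} construct $\mathcal D$ and verify the axioms, and Section~\ref{sec:proofA} concludes the proof of Theorem~\ref{thm:A}. The proof of Theorem~\ref{thm:B} in Section~\ref{sec:B} is independent of Sections~\ref{sec:cone}--\ref{sec:proofA}.

\section{Axioms and conventions}\label{sec:axioms}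

\subsection{Extriangulated categories}

Let $\mathcal C$ be an additive category and $\mathbb E\colon\mathcal C^{\mathrm{op}}\times\mathcal C\to\mathrm{Ab}$ a biadditive functor. Elements $\xi\in\mathbb E(V,W)$ are called \emph{extensions} or \emph{classes}. For $\alpha\colon W\to W'$ and $\gamma\colon V'\to V$ we write $\alpha_*\xi\in\mathbb E(V,W')$ and $\gamma^*\xi\in\mathbb E(V',W)$; the two actions commute. A \emph{morphism of extensions} from $\xi\in\mathbb E(V,W)$ to $\xi'\in\mathbb E(V',W')$ is a pair $(\alpha,\gamma)$ with $\alpha\colon W\to W'$, $\gamma\colon V\to V'$ and $\alpha_*\xi=\gamma^*\xi'$.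

Two sequences $W\xrightarrow{y}U\xrightarrow{z}V$ and $W\xrightarrow{y_1}U_1\xrightarrow{z_1}V$ are \emph{equivalent} if there is an isomorphism $b\colon U\to U_1$ with $by=y_1$ and $z_1b=z$. Let $\mathfrak s$ assign to each $\xi\in\mathbb E(V,W)$ an equivalence class of such sequences. The members of $\mathfrak s(\xi)$ \emph{realize} $\xi$ and are called \emph{conflations}; the first map of a conflation is an \emph{inflation}, the second a \emph{deflation}. If $(y,z)$ realizes $\xi$ and $(y',z')$ realizes $\xi'$, a \emph{lift} of $(\alpha,\gamma)\colon\xi\to\xi'$ is a morphism $\beta\colon U\to U'$ with $\beta y=y'\alpha$ and $z'\beta=\gamma z$.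

To prove that a given triple is extriangulated we use the axioms of a $1$-exangulated category. By Herschend, Liu and Nakaoka \cite[Proposition~4.3]{HLN}, the triple $(\mathcal C,\mathbb E,\mathfrak s)$ is extriangulated if and only if the following hold.
\begin{itemize}
\item[(R0)] Every morphism of extensions has a lift, for any realizing sequences.
\item[(R1)] If $W\xrightarrow{y}U\xrightarrow{z}V$ realizes $\xi$, then for every object $T$ the sequences
\begin{gather*}
\mathrm{Hom}(T,W)\to\mathrm{Hom}(T,U)\to\mathrm{Hom}(T,V)\xrightarrow{\gamma\mapsto\gamma^*\xi}\mathbb E(T,W),\\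
\mathrm{Hom}(V,T)\to\mathrm{Hom}(U,T)\to\mathrm{Hom}(W,T)\xrightarrow{\alpha\mapsto\alpha_*\xi}\mathbb E(V,T)
\end{gather*}
are exact.
\item[(R2)] The class $0\in\mathbb E(0,Q)$ is realized by $Q=Q\to0$, and $0\in\mathbb E(Q,0)$ by $0\to Q=Q$.
\item[(EA1)] Inflations are closed under composition, and so are deflations.
\item[(EA2)] Let $W\xrightarrow{y'}U'\xrightarrow{z'}V'$ realize $\xi'$, let $\gamma\colon V\to V'$, and let $W\xrightarrow{y}U\xrightarrow{z}V$ realize $\gamma^*\xi'$. Then $(1_W,\gamma)$ has a lift $\beta\colon U\to U'$ such that the \emph{cone sequence}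
\[U\xrightarrow{\binom{-z}{\beta}}V\oplus U'\xrightarrow{(\gamma,\ z')}V'\]
realizes $y_*\xi'$.
\item[(EA2)$^{\mathrm{op}}$] The dual of (EA2) holds.
\end{itemize}
In \cite{HLN} realizations are taken up to homotopy equivalence fixing the end terms. For three-term complexes this is the equivalence defined above. Indeed, let $b\colon U\to U_1$ and $b_1\colon U_1\to U$ be mutually inverse up to homotopy, so $b_1b-1=y\varphi+\psi z=:\nu$ with $\varphi y=0$, $z\psi=0$ and $zy=0$. Then $\nu^2=y\varphi\psi z$ and $\nu^3=0$, so $b_1b$ is invertible, and by symmetry so is $bb_1$.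

An \emph{extriangulated functor} $(F,\eta)\colon\mathcal C\to\mathcal C'$ is an additive functor $F$ with a natural transformation $\eta\colon\mathbb E(-,-)\to\mathbb E'(F-,F-)$ such that $(Fy,Fz)$ realizes $\eta(\xi)$ whenever $(y,z)$ realizes $\xi$. It is an \emph{equivalence of extriangulated categories} if $F$ is an equivalence and $\eta$ is an isomorphism.

\subsection{Conflations of two-term complexes}

In $K^b(\mathcal A)$ let $\Sigma$ change the sign of the differential, let $\mathrm{cone}(a\colon A\to B)^n=A^{n+1}\oplus B^n$ have differential $\left(\begin{smallmatrix}-d_A&0\\a&d_B\end{smallmatrix}\right)$, and let $A\xrightarrow{a}B\to\mathrm{cone}(a)\to\Sigma A$ be the standard triangles. Rotation gives triangles $B\to\mathrm{cone}(a)\to\Sigma A\xrightarrow{-\Sigma a}\Sigma B$. Let $X=(P_1\xrightarrow{f}P_0)$, $Y=(P_1'\xrightarrow{f'}P_0')$ and $e\colon P_1\to P_0'$. Taking $A=\Sigma^{-1}X$, $B=Y$ and $a$ the chain map with component $-e$ in degree $0$, we see that the class of $e$ in \eqref{eq:EK} is realized by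
\begin{equation}\label{eq:Ce}
Y\xrightarrow{(\mathrm{in}_1,\mathrm{in}_1)}C_e\xrightarrow{(\mathrm{pr}_2,\mathrm{pr}_2)}X,\qquad
C_e=\Bigl(P_1'\oplus P_1\xrightarrow{\left(\begin{smallmatrix}f'&-e\\0&f\end{smallmatrix}\right)}P_0'\oplus P_0\Bigr).
\end{equation}
With the opposite sign convention for triangles, \eqref{eq:Ce} realizes the class of $-e$; the natural isomorphism of extension groups in Section~\ref{sec:B} is then replaced by its negative, and nothing else changes.

\section{The cone of multiplication by $2$}\label{sec:cone}

The identity of an object can be multiplied by an integer in any additive category, and additive equivalences respect this. In a category of two-term complexes the complex $U\xrightarrow{2}U$ is annihilated by $2$. This gives an obstruction.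

\begin{proposition}\label{prop:obstruction}
Let $\mathcal B$ be a nonzero additive category such that $4\cdot1_V=0$ for every object $V$ and $2\cdot1_V\neq0$ for every nonzero object $V$. Then $\mathcal B$ is not equivalent, as an additive category, to $K^{[-1,0]}(\mathcal A)$ for any additive category $\mathcal A$.
\end{proposition}

\begin{proof}
Suppose it is. Then $K^{[-1,0]}(\mathcal A)$ is nonzero and has the same two properties. Choose $0\neq U\in\mathcal A$. Placing objects in degree $0$ embeds $\mathcal A$ fully faithfully, so $4\cdot1_U=0$ in $\mathcal A$. Let $N=(U\xrightarrow{2}U)$. The homotopy $1_U\colon N^0\to N^{-1}$ shows that $2\cdot1_N=0$, so $N$ is a zero object. A contracting homotopy of $N$ is an inverse of $2\cdot1_U$. Then $0=4\cdot1_U=(2\cdot1_U)^2$ is invertible and $U=0$, a contradiction.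
\end{proof}

So we look for a $0$-Auslander category with a projective $P$ whose endomorphism ring is $\mathbb Z/4$ and a conflation $P\xrightarrow{2}P\to X$ with $2\cdot1_X\neq0$. To see what such a category should look like, we compute the category that it has to imitate.

From now until the end of Section~\ref{sec:proofA}, $R$ is as in Theorem~\ref{thm:A}, $k=R/\mathfrak m$, and $\bar r\in k$ is the residue of $r\in R$. We have $4=0$, hence $-2=2$, and $k$ has characteristic $2$. Since $2\neq0$, no unit is annihilated by $2$, while $2\mathfrak m=0$; so $\ker(2\colon R\to R)=\mathfrak m$, and multiplication by $2$ induces an isomorphism $k\cong\mathfrak m$. Every element of $R$ is $0$, a unit, or $2$ times a unit.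

\begin{example}\label{ex:KR}
Let $\mathcal F$ be the category of finitely generated free $R$-modules and $\mathcal K_R=K^{[-1,0]}(\mathcal F)$. Row and column operations bring every matrix over $R$ to diagonal form with entries $1$, $2$, $0$, so every object of $\mathcal K_R$ is a direct sum of copies of
\[P=(0\to R),\qquad N=(R\xrightarrow{2}R),\qquad S=(R\to0).\]
We have $\mathrm{End}(P)=\mathrm{End}(S)=R$ and $\mathrm{Hom}(P,S)=\mathrm{Hom}(S,P)=0$. A morphism $P\to N$ is an element $b\in R$ modulo the homotopies $2R$, and a morphism $N\to P$ is an element $b\in R$ with $2b=0$. So $\mathrm{Hom}(P,N)=k$ and $\mathrm{Hom}(N,P)=\mathfrak m$, and the same computation in degree $-1$ gives $\mathrm{Hom}(N,S)=k$ and $\mathrm{Hom}(S,N)=\mathfrak m$. Finally,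
\[\mathrm{End}(N)=\{(c,b)\in R^2: b-c\in\mathfrak m\}\big/\{(2s,2s):s\in R\}=k[\varepsilon]/(\varepsilon^2),\qquad\varepsilon=[(0,2)]=[(2,0)].\]
Both composites $N\xrightarrow{2}P\xrightarrow{\bar1}N$ and $N\xrightarrow{\bar1}S\xrightarrow{2}N$ equal $\varepsilon$. The conflation $P\to N\to S$ presents $\mathrm{End}(N)$ as an extension of $R$-modules
\[0\to\mathrm{Hom}(S,N)=\mathfrak m\xrightarrow{\,2s\mapsto s\varepsilon\,}\mathrm{End}(N)\xrightarrow{\,(c,b)\mapsto\bar b\,}\mathrm{Hom}(P,N)=k\to0,\]
and this extension splits.
\end{example}

The idea is to keep everything in Example~\ref{ex:KR} except that this extension is replaced by the nonsplit extension $0\to\mathfrak m\to R\to k\to0$. The new object $X$ has endomorphism ring $R$, and the role of $\varepsilon$ is played by $2\cdot1_X$. For $R=\mathbb Z/4$ the rings $\mathbb Z/4$ and $\mathbb F_2[\varepsilon]/(\varepsilon^2)$ even have the same multiplication table, under $2\leftrightarrow\varepsilon$ and $3\leftrightarrow1+\varepsilon$; only the addition changes. The resulting additive category satisfies the hypotheses of Proposition~\ref{prop:obstruction}. The work lies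 in the extriangulated structure: there is no ambient triangulated category from which it could be induced, so each axiom must be checked by hand.

\section{The category $\mathcal D$ and the bifunctor $\mathbb E$}\label{sec:D}

After the change just described, every morphism group between indecomposables is a subquotient of $R$, and every composition is multiplication in $R$. This allows a uniform definition. Put $\mathfrak m^n=R$ for $n\le0$, so that $\mathfrak m^n\mathfrak m^l\subseteq\mathfrak m^{n+l}$ for all integers $n,l$. Give three symbols $P,X,S$ the levels $|P|=0$, $|X|=1$, $|S|=2$, and for symbols $T,T'$ of levels $t,t'$ put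
\[H(T,T')=\mathfrak m^{\,t-t'}/\mathfrak m^{\,t-t'+2}.\]
Multiplication in $R$ induces a composition $H(T',T'')\times H(T,T')\to H(T,T'')$, because $\mathfrak m^{t-t'}\mathfrak m^{t'-t''}\subseteq\mathfrak m^{t-t''}$ and the product lies in $\mathfrak m^{t-t''+2}$ when either exponent is raised by $2$. Let $\mathcal D$ be the $R$-linear additive category whose objects are the finite formal direct sums of copies of $P,X,S$ and whose morphisms are matrices with entries in the groups $H$.

For symbols $V,W$ of levels $v,w$ put
\[\mathbb E(V,W)=R/(\mathfrak m^{\,v}+\mathfrak m^{\,2-w}).\]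
These are the groups that \eqref{eq:EK} gives for $P,N,S$ in $\mathcal K_R$. Explicitly, with the first argument indexing the rows,
\[
\begin{array}{c|ccc}
H&P&X&S\\\hline
P&R&k&0\\
X&\mathfrak m&R&k\\
S&0&\mathfrak m&R
\end{array}
\qquad\qquad
\begin{array}{c|ccc}
\mathbb E&P&X&S\\\hline
P&0&0&0\\
X&k&k&0\\
S&R&k&0
\end{array}
\]
Morphisms act on $\mathbb E$ by multiplication in $R$. For $H(W,W')$ acting covariantly this is well defined because $\mathfrak m^{w-w'}\mathfrak m^{2-w}\subseteq\mathfrak m^{2-w'}$ and $\mathfrak m^{w-w'+2}\subseteq\mathfrak m^{2-w'}$, the latter since $w\ge0$. For $H(V',V)$ acting contravariantly it is well defined because $\mathfrak m^{v'-v}\mathfrak m^{v}\subseteq\mathfrak m^{v'}$ and $\mathfrak m^{v'-v+2}\subseteq\mathfrak m^{v'}$, the latter since $v\le2$. For arbitrary objects, an element $\xi\in\mathbb E(V,W)$ is a matrix whose rows are indexed by the summands of $W$ and whose columns are indexed by the summands of $V$, and $\alpha_*\xi=\alpha\xi$, $\gamma^*\xi=\xi\gamma$ are matrix products. Associativity and distributivity in $R$ make $\mathbb E$ a biadditive functor.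

All computations below follow one rule: \emph{multiply matrices over $R$, then reduce each entry in the group where it lives.} For example, $X\xrightarrow{2}P\xrightarrow{\bar1}X$ is $2\in R$, the composite $P\xrightarrow{2}P\xrightarrow{\bar1}X$ is $0\in k$, and $P\xrightarrow{\bar1}X\xrightarrow{\bar1}S$ is $0$ because $H(P,S)=0$. We record four properties.
\begin{itemize}
\item[(D1)] Every morphism between different symbols equals its negative, since $\mathfrak m$ and $k$ are annihilated by $2$.
\item[(D2)] For $T\neq T'$ every composite $T\to T'\to T$ lies in $\mathfrak m$, since one of the two factors does. So $P,X,S$ are pairwise nonisomorphic. They have local endomorphism rings, and they are the only indecomposable objects of $\mathcal D$ up to isomorphism.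
\item[(D3)] The group $GL_n(R)$ acts on $T^n$ by automorphisms, and $GL_n(R)\to GL_n(k)$ is surjective, because a matrix whose determinant is nonzero in $k$ has unit determinant in $R$. If $\eta$ maps one summand of an object to a different summand, then $1+\eta$ is an automorphism with inverse $1-\eta$.
\item[(D4)] Let $P^*=S$, $X^*=X$, $S^*=P$, so that $|T^*|=2-|T|$. The formulas give $H(T'^*,T^*)=H(T,T')$ and $\mathbb E(W^*,V^*)=\mathbb E(V,W)$. Hence transposition of matrices defines an isomorphism $\mathcal D^{\mathrm{op}}\cong\mathcal D$ compatible with $\mathbb E$, which we call the \emph{duality}.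
\end{itemize}
A matrix over $k$ is in \emph{rank normal form} if each row and each column has at most one nonzero entry, equal to $\bar1$; these entries are the \emph{pivots}. By (D3), the operations that bring a block to this form can be realized by automorphisms of $\mathcal D$.

\section{Conflations in $\mathcal D$}\label{sec:confl}

We define $\mathfrak s$ on five basic classes, show that every class is isomorphic to a direct sum of basic and zero classes, and extend $\mathfrak s$ along isomorphisms. The point that needs care is that the result does not depend on the isomorphism chosen.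

\subsection{Elementary sequences}

The \emph{elementary sequences} $W_i\xrightarrow{y_i}U_i\xrightarrow{z_i}V_i$, each with its \emph{elementary class} $e_i\in\mathbb E(V_i,W_i)$, are
\[
\begin{array}{cll}
\text{(a)}&P\to0\to S,&e_a=1\in\mathbb E(S,P),\\[2pt]
\text{(b)}&P\xrightarrow{\bar1}X\xrightarrow{\bar1}S,&e_b=2\in\mathbb E(S,P),\\[2pt]
\text{(c)}&P\xrightarrow{2}P\xrightarrow{\bar1}X,&e_c=\bar1\in\mathbb E(X,P),\\[2pt]
\text{(d)}&X\xrightarrow{\bar1}S\xrightarrow{2}S,&e_d=\bar1\in\mathbb E(S,X),\\[2pt]
\text{(e)}&X\xrightarrow{\binom{2}{\bar1}}P\oplus S\xrightarrow{(\bar1,\ 2)}X,&e_e=\bar1\in\mathbb E(X,X),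
\end{array}
\]
together with the \emph{split} sequences $Q=Q\to0$ and $0\to Q=Q$ for $Q\in\{P,X,S\}$, of class $0$. The middle terms are those that \eqref{eq:Ce} gives in $\mathcal K_R$. For (e), for instance, elimination at the unit entry of $\left(\begin{smallmatrix}2&-1\\0&2\end{smallmatrix}\right)$ leaves the entry $4=0$, so $C_e\cong P\oplus S$. The duality fixes (a), (b) and, up to the order of the middle summands, (e); it exchanges (c) with (d), and the two kinds of split sequences. A \emph{standard sequence} is a finite direct sum of elementary sequences, with the block diagonal class.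

\begin{lemma}\label{lem:R1}
Standard sequences with their classes satisfy \emph{(R1)}. In particular $zy=0$, $y_*e=0$ and $z^*e=0$ for a standard sequence $(y,z)$ of class $e$.
\end{lemma}

\begin{proof}
By additivity and duality it suffices to check that $H(T,W_i)\to H(T,U_i)\to H(T,V_i)\to\mathbb E(T,W_i)$ is exact for $T=P,X,S$. For split sequences one map is an identity and the others are zero. The remaining fifteen sequences are listed below; unlabeled arrows $\mathfrak m\to R$ and $R\to k$ are the inclusion and the reduction.
\[
\begin{array}{c|c|c|c}
&T=P&T=X&T=S\\\hline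
\text{(a)}&R\to0\to0\to0&\mathfrak m\to0\to k\xrightarrow{1}k&0\to0\to R\xrightarrow{1}R\\
\text{(b)}&R\to k\to0\to0&\mathfrak m\to R\to k\xrightarrow{0}k&0\to\mathfrak m\to R\xrightarrow{2}R\\
\text{(c)}&R\xrightarrow{2}R\to k\to0&\mathfrak m\xrightarrow{0}\mathfrak m\to R\to k&0\to0\to\mathfrak m\to R\\
\text{(d)}&k\to0\to0\to0&R\to k\xrightarrow{0}k\xrightarrow{1}k&\mathfrak m\to R\xrightarrow{2}R\to k\\
\text{(e)}&k\xrightarrow{2}R\to k\to0&R\to\mathfrak m\oplus k\to R\to k&\mathfrak m\to R\xrightarrow{2}\mathfrak m\xrightarrow{0}k
\end{array}
\]
Each is exact at the two middle places because $\ker(2\colon R\to R)=\mathfrak m=2R$. In (e) with $T=X$ the first two maps are $r\mapsto(2r,\bar r)$ and $(2s,\bar t)\mapsto2(s+t)$. The second has image $\mathfrak m$ and kernel $\{\bar s=\bar t\}$, because $k$ has characteristic $2$, and this kernel is the image of the first. The last assertion follows by applying the exact sequences to identities.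
\end{proof}

For a nonsplit elementary sequence $i$ and a symbol $T$, put $G(T,i)=H(T,V_i)/z_iH(T,U_i)$; these groups record morphisms into $V_i$ modulo those that factor through the deflation. The table in the proof of Lemma~\ref{lem:R1} gives $G(P,i)=0$ and
\begin{equation}\label{eq:G}
\begin{array}{c|ccccc}
G(T,i)&a&b&c&d&e\\\hline
T=X&k&0&k&k&k\\
T=S&R&k&\mathfrak m&k&0
\end{array}
\end{equation}

\subsection{Morphisms of standard sequences}

Axiom (R0) asks for a morphism $\beta$ satisfying two equations. Exactness solves $z'\beta=\gamma z$. To correct the solution so that also $\beta y=y'\alpha$, one needs to know that a commutative right-hand square can be completed on the left \emph{compatibly with the classes}. Exactness alone does not give this compatibility; it depends on the choice of the maps and classes in (a)--(e).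

\begin{lemma}\label{lem:complete}
Let $W\xrightarrow{y}U\xrightarrow{z}V$ and $W'\xrightarrow{y'}U'\xrightarrow{z'}V'$ be standard sequences of classes $e$ and $e'$, and let $z'\beta=\gamma z$. Then there is $\alpha\colon W\to W'$ with $\beta y=y'\alpha$ and $\alpha_*e=\gamma^*e'$.
\end{lemma}

\begin{proof}
The matrices $y,z,e,y',z',e'$ are block diagonal, so hypothesis and conclusion decompose into conditions on the blocks of $\alpha,\beta,\gamma$. We may therefore take both sequences elementary. Call $\gamma\colon V\to V'$ \emph{admissible} if $\gamma z$ factors through $z'$, and call $(\gamma,\beta,\alpha)$ a \emph{triple} if $z'\beta=\gamma z$, $\beta y=y'\alpha$ and $\alpha_*e=\gamma^*e'$. Let $\mathcal N=z'\,\mathrm{Hom}(V,U')$.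

It suffices to find, for each admissible $\gamma$, one triple $(\gamma_0,\beta_0,\alpha_0)$ with $\gamma-\gamma_0\in\mathcal N$. Indeed, let $\gamma=\gamma_0+z'g$ and $z'\beta=\gamma z$. Then $z'(\beta-\beta_0-gz)=0$, so $\beta-\beta_0-gz=y'h$ by Lemma~\ref{lem:R1}. With $\alpha=\alpha_0+hy$ we get $\beta y=y'\alpha$ and $\alpha_*e=\alpha_{0*}e=\gamma_0^*e'=\gamma^*e'$.

For $\gamma\in\mathcal N$ take the zero triple. If one of the sequences is split, every admissible $\gamma$ is in $\mathcal N$: either $V=0$ or $V'=0$, or $z=1$ and $\gamma=z'\beta$, or $z'=1$. For a pair $i\to j$ of nonsplit sequences, the following table lists a triple $(\gamma,\beta,\alpha)$; its $R$-multiples are again triples. A dash means that every admissible $\gamma$ lies in $\mathcal N$.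
\begin{equation}\label{eq:triples}
\begin{array}{c|ccccc}
i\to j&j=a&j=b&j=c&j=d&j=e\\\hline
i=a&(1,0,1)&(1,0,2)&(2,0,2)&(1,0,\bar1)&-\\[2pt]
i=b&(2,0,1)&(1,1,1)&(2,2,1)&-&-\\[2pt]
i=c&(\bar1,0,1)&-&(1,1,1)&(\bar1,0,\bar1)&(1,\binom10,\bar1)\\[2pt]
i=d&(2,0,2)&(1,2,2)&(2,0,2)&(1,1,1)&-\\[2pt]
i=e&-&-&-&(\bar1,(0,1),1)&(1,1,1)
\end{array}
\end{equation}

\emph{The entries are triples.} The diagonal entries are identities. In the off-diagonal entries with $\beta=0$ we need $\gamma z_i=0$ and $y_j\alpha=0$.
\begin{itemize}
\item For $j=a$ we have $y_a=0$, and $\gamma z_b=2\cdot\bar1=0$ in $k$, $\gamma z_c\in H(P,S)=0$, $\gamma z_d=4=0$.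
\item For $i=a$ we have $z_a=0$, and $y_b\alpha=\bar1\cdot2=0$ in $k$, $y_c\alpha=4=0$, $y_d\alpha\in H(P,S)=0$.
\item For $d\to c$ we have $\gamma z_d=4=0$ and $y_c\alpha=4=0$. For $c\to d$ both composites lie in $H(P,S)=0$.
\end{itemize}
The four entries with $\beta\neq0$ give
\[
\begin{array}{lll}
d\to b:&z_b\beta=2=\gamma z_d,&\beta y_d=2=y_b\alpha,\\
b\to c:&z_c\beta=2=\gamma z_b,&\beta y_b=2=y_c\alpha,\\
e\to d:&z_d\beta=(0,2)=\gamma z_e,&\beta y_e=\bar1=y_d\alpha,\\
c\to e:&z_e\beta=\bar1=\gamma z_c,&\beta y_c=\binom20=y_e\alpha.
\end{array}
\]
Finally $\alpha e_i=\gamma e_j$: both sides are $\bar1\in k$ for $c\to a$, $a\to d$, $c\to d$, $e\to d$, $c\to e$, and both are $2\in\mathbb E(S,P)$ for the other seven off-diagonal entries.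

\emph{The table is complete.} Except for $b\to a$ and $d\to a$, the listed $\gamma$ generates $H(V_i,V_j)$. For $b\to a$ and $d\to a$, admissibility of $\gamma=r$ means $\bar r=0$ and $2r=0$ respectively, that is, $r\in\mathfrak m=2R$. For the dashes: in the cases $c\to b$, $e\to b$ we have $G(X,b)=0$, and in the cases $a\to e$, $b\to e$, $d\to e$ we have $G(S,e)=0$. For $e\to a$ and $\gamma=\bar r$, the condition $\gamma z_e=(0,2r)=0$ forces $\gamma=0$. For $e\to c$ and $\gamma=r$, the second component $2r$ of $\gamma z_e$ must lie in $z_cH(S,P)=0$, so $r\in\mathfrak m=\mathcal N$. For $b\to d$ and $\gamma=r$, the morphism $\gamma z_b=\bar r$ must lie in $z_dH(X,S)=0$, so $r\in\mathfrak m=\mathcal N$.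
\end{proof}

\begin{remark}\label{rem:odd}
The definitions of Section~\ref{sec:D} make sense for $R=\mathbb Z/p^2$ with $p$ odd, but the elementary sequences with $p$ in place of $2$ do not work. Sequence (e) has $z_ey_e=2p\neq0$. Replacing $z_e$ by $(\bar1,-p)$ gives a complex, but then Lemma~\ref{lem:complete} fails for $e\to d$: for $\gamma=\bar1$ and $\beta=(0,-1)$ the equation $\beta y_e=y_d\alpha$ forces $\bar\alpha=-\bar1$, and $\alpha e_e=-\bar1\neq\bar1=\gamma e_d$. Changing $e_e$ to $-\bar1$ breaks $c\to e$ instead, where $\gamma=1$ and $\beta=\binom10$ force $\alpha=\bar1$.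
\end{remark}

\begin{corollary}\label{cor:R0}
Every morphism $(\alpha,\gamma)\colon e\to e'$ between the classes of two standard sequences has a lift. If $\alpha$ and $\gamma$ are isomorphisms, every lift is an isomorphism.
\end{corollary}

\begin{proof}
We have $(\gamma z)^*e'=z^*\alpha_*e=\alpha_*z^*e=0$, so Lemma~\ref{lem:R1} gives $\beta_0$ with $z'\beta_0=\gamma z$. Lemma~\ref{lem:complete} gives $\alpha_0$ with $\beta_0y=y'\alpha_0$ and $\alpha_{0*}e=\gamma^*e'=\alpha_*e$. By Lemma~\ref{lem:R1} again, $\alpha-\alpha_0=hy$ for some $h\colon U\to W'$, and $\beta=\beta_0+y'h$ is a lift.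

Let $\alpha,\gamma$ be isomorphisms and $\beta$ a lift. The maps induced by $\alpha,\beta,\gamma,\alpha$ form a morphism between the first exact sequences of (R1), in which all vertical maps but the second are bijective. By the four lemma, $\mathrm{Hom}(T,\beta)$ is surjective for all $T$, so $\beta$ is a split epimorphism. The second exact sequences show in the same way that $\mathrm{Hom}(\beta,T)$ is surjective, so $\beta$ is a split monomorphism.
\end{proof}

\subsection{The realization}

\begin{lemma}\label{lem:normal}
For every $\xi\in\mathbb E(V,W)$ there are a standard sequence $W_0\to U_0\to V_0$ of class $\xi_0$ and isomorphisms $\omega\colon W\to W_0$, $\theta\colon V\to V_0$ with $\omega_*\xi=\theta^*\xi_0$.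
\end{lemma}

\begin{proof}
The rows of $\xi$ at summands $S$ of $W$ and the columns at summands $P$ of $V$ are zero. The rest of $\xi$ consists of four blocks, indexed by the types of row and column: $A=\xi_{PS}$ over $R$, and $B=\xi_{PX}$, $C=\xi_{XS}$, $D=\xi_{XX}$ over $k$. Besides invertible operations among rows or columns of one type, (D3) allows the following operations on single rows and columns:
\begin{itemize}
\item[(i)] add $\bar r$ times a $P$-row to an $X$-row: $C$ changes by $r\bar A$, and $D$ by $rB$;
\item[(ii)] add $2r$ times an $X$-row to a $P$-row: $A$ changes by $2rC$, and $B$ is unchanged;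
\item[(iii)] add $\bar r$ times an $S$-column to an $X$-column: $B$ changes by $r\bar A$, and $D$ by $rC$;
\item[(iv)] add $2r$ times an $X$-column to an $S$-column: $A$ changes by $2rB$, and $C$ is unchanged.
\end{itemize}
Suppose $A$ has a unit entry, scaled to $1$. It clears its column by operations among $P$-rows and (i). It then clears its row by operations among $S$-columns and (iii), which change only this row because the column is already clear. A summand $e_a$ splits off. By induction we may assume $A=2A'$ with $A'$ over $k$; then (i) and (iii) change only $D$.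

The blocks $B$ and $C$ share neither rows nor columns, so both can be brought to rank normal form. Use (ii) to clear $A'$ in the columns that contain a pivot of $C$, and (iv) to clear $A'$ in the rows that contain a pivot of $B$. Use (i) to clear $D$ in the columns that contain a pivot of $B$, and (iii) to clear $D$ in the rows that contain a pivot of $C$. Each pivot is alone in its row and column of its block, so each operation changes exactly one entry. What remains of $A'$ and $D$ lies in rows and columns without pivots and can be brought to rank normal form without changing $B$ and $C$. Now every row and column of $\xi$ has at most one nonzero entry. The pivots of $A',B,C,D$ give summands $e_b,e_c,e_d,e_e$; zero rows give summands $Q=Q\to0$, and zero columns give summands $0\to Q=Q$.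
\end{proof}

With the notation of Lemma~\ref{lem:normal}, let $(y_0,z_0)$ be the standard sequence of class $\xi_0$, and define $\mathfrak s(\xi)$ to be the equivalence class of
\[W\xrightarrow{y_0\omega}U_0\xrightarrow{\theta^{-1}z_0}V.\]

\begin{proposition}\label{prop:s}
The class $\mathfrak s(\xi)$ does not depend on the choices, and $\mathfrak s$ satisfies \emph{(R0)}, \emph{(R1)}, \emph{(R2)}. Moreover:
\begin{itemize}
\item[(T)] if $(y,z)$ realizes $\xi\in\mathbb E(V,W)$ and $\omega\colon W\to W_1$, $\theta\colon V\to V_1$ are isomorphisms, then $(y\omega^{-1},\theta z)$ realizes $\omega_*(\theta^{-1})^*\xi$;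
\item[(S)] a direct sum of sequences realizing $\xi$ and $\xi'$ realizes $\xi\oplus\xi'$;
\item[(D)] the duality preserves $\mathfrak s$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $(\alpha,\gamma)\colon\xi\to\xi'$ be a morphism of extensions, and choose data $(\omega,\theta,\xi_0)$ for $\xi$ and $(\omega',\theta',\xi_0')$ for $\xi'$. Then $(\omega'\alpha\omega^{-1},\theta'\gamma\theta^{-1})$ is a morphism $\xi_0\to\xi_0'$. By Corollary~\ref{cor:R0} it has a lift $\beta$, and $\beta y_0\omega=y_0'\omega'\alpha$, $\theta'^{-1}z_0'\beta=\gamma\theta^{-1}z_0$. For $\xi=\xi'$ and $\alpha=1$, $\gamma=1$ the lift is an isomorphism, which proves independence of the choices; in general it proves (R0). Axiom (R1) is transported from Lemma~\ref{lem:R1} along $\omega$ and $\theta$. The sequences in (R2) are standard. For (T), compose the data for $\xi$ with $\omega^{-1}$ and $\theta^{-1}$; for (S), take direct sums of data; for (D), transpose the data and use that the duality permutes the elementary sequences with their classes.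
\end{proof}

In particular $0\in\mathbb E(V,W)$ is realized by the split sequence $W\to W\oplus V\to V$.

\section{Composition of inflations}\label{sec:EA1}

Closure under composition is awkward to see from the definition of $\mathfrak s$. It becomes immediate once inflations are characterized by a surjectivity condition. Since $S$ is injective, an inflation must allow every morphism to $S$ to extend; the converse holds as well.

\begin{lemma}\label{lem:infl}
A morphism $y\colon Y\to Z$ is an inflation if and only if $\mathrm{Hom}(Z,S)\to\mathrm{Hom}(Y,S)$ is surjective. Dually, $z\colon U\to V$ is a deflation if and only if $\mathrm{Hom}(P,U)\to\mathrm{Hom}(P,V)$ is surjective. Hence \emph{(EA1)} holds.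
\end{lemma}

\begin{proof}
By duality we treat inflations only. Necessity follows from (R1) and $\mathbb E(-,S)=0$. Conversely, let $y$ satisfy the condition. By (T) and (S), inflations are closed under isomorphisms of morphisms and under direct sums, so it suffices to show that $y$ is isomorphic to a direct sum of first maps of elementary sequences.

If $y$ has a unit entry between equal symbols, Gaussian elimination at this entry splits off an identity, and the complement again satisfies the condition. So we may assume that all entries between equal symbols lie in $\mathfrak m$. Then $Y$ has no summand $S$: the column of $y$ at such a summand would have all entries in $\mathfrak m$, so the projection $Y\to S$ could not factor through $y$. Indexing blocks by target and source, write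
\[y_{PP}=2A,\quad y_{PX}=2B,\quad y_{XP}=C,\quad y_{XX}=2D,\quad y_{SX}=F,\quad y_{SP}=0\]
with $A,B,C,D,F$ over $k$. A morphism $Z\to S$ is a row $(0,\bar\mu,\lambda)$, and its composite with $y$ is $\bar\mu\cdot2D+\lambda F=\bar\lambda F$ on the summands $X$ of $Y$. So the condition says that the rows of $F$ span the whole row space.

Adding $2r$ times an $S$-row to an $X$-row changes only $D$, by $r$ times a row of $F$; in this way we make $D=0$. The block $B$ uses the $P$-rows and $X$-columns, and $C$ uses the $X$-rows and $P$-columns, so both can be brought to rank normal form. Then operations among $S$-rows alone bring $F$ to rank normal form, with a pivot in every column. Adding $2r$ times an $X$-row to a $P$-row changes only $A$, by $r$ times a row of $C$; this clears $A$ in the columns with a pivot of $C$. Adding $\bar r$ times an $X$-column to a $P$-column changes only $A$, by $r$ times a column of $B$; this clears $A$ in the rows with a pivot of $B$. The rest of $A$ lies in rows and columns without pivots, and we bring it to rank normal form. Now each $X$-column gives a summand $y_e$ or $y_d$, according to whether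 it contains a pivot of $B$ or not. Each $P$-column gives $y_b$, $y_c$ or $y_a$, according to whether it contains a pivot of $C$, a pivot of $A$, or neither. The zero rows give summands $0\to Q$.

Surjectivity is preserved under composition, which gives (EA1).
\end{proof}

\section{Good lifts}\label{sec:EA2}

Axiom (EA2) concerns all pairs $(\xi',\gamma)$ with $\xi'\in\mathbb E(V',W)$ and $\gamma\colon V\to V'$. We show that the axiom is insensitive to three kinds of changes of the pair, use them to decompose every pair into finitely many types, and check these types.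

Call $(\xi',\gamma)$ \emph{good} if the conclusion of (EA2) holds for it. This does not depend on the realizing sequences. If $b\colon U\to U_1$ and $b'\colon U'\to U_1'$ are equivalences to other realizing sequences, replace $\beta$ by $b'\beta b^{-1}$. The new cone sequence is obtained from the old one through $b$, $1\oplus b'$ and $1$, so by (T) it realizes $b_*y_*\xi'=(by)_*\xi'$.

\begin{lemma}\label{lem:moves}
\begin{itemize}
\item[(G1)] If $\omega,\theta',\theta$ are isomorphisms with sources $W,V',V$, then $(\xi',\gamma)$ is good if and only if $(\omega_*(\theta'^{-1})^*\xi',\,\theta'\gamma\theta^{-1})$ is good.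
\item[(G2)] If $g\colon V\to U'$, then $(\xi',\gamma)$ is good if and only if $(\xi',\gamma+z'g)$ is good.
\item[(G3)] A direct sum of good pairs is good.
\end{itemize}
\end{lemma}

\begin{proof}
The changes in (G1) and (G2) are reversible, so one implication suffices. For (G1), realize the new classes by $(y'\omega^{-1},\theta'z')$ and $(y\omega^{-1},\theta z)$, using (T), and keep $\beta$. The new cone sequence is obtained from the old one through $1_U$, $\theta\oplus1$ and $\theta'$, so it realizes $(\theta'^{-1})^*y_*\xi'=(y\omega^{-1})_*\,\omega_*(\theta'^{-1})^*\xi'$. For (G2), we have $(\gamma+z'g)^*\xi'=\gamma^*\xi'$, and $\beta+gz$ is a lift. With $\varphi=\left(\begin{smallmatrix}1&0\\-g&1\end{smallmatrix}\right)$ we have $\varphi\binom{-z}{\beta}=\binom{-z}{\beta+gz}$ and $(\gamma+z'g,\ z')\varphi=(\gamma,\ z')$, so the two cone sequences are equivalent. Part (G3) follows from (S).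
\end{proof}

\subsection{Decomposition of pairs}

\begin{lemma}\label{lem:pairs}
By the changes \emph{(G1)} and \emph{(G2)}, every pair $(\xi',\gamma)$ can be transformed into a direct sum of pairs of the following types:
\begin{itemize}
\item[(0)] $\xi'=e_i$ and $\gamma=1$; or $W=V'=0$; or $V=0$;
\item[(1)] $\xi'=e_a$, $\gamma=2\colon S\to V_a$;
\item[(2)] $\xi'=e_a$, $\gamma=\bar1\colon X\to V_a$;
\item[(3)] $\xi'=e_c$, $\gamma=2\colon S\to V_c$;
\item[(4)] $\xi'=e_d$, $\gamma=\bar1\colon X\to V_d$;
\item[(5)] $\xi'=e_e\oplus e_a$, $\gamma=\binom{1}{\bar1}\colon X\to V_e\oplus V_a$.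
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:normal} and (G1), let $\xi'$ be the class of a standard sequence. By (G2), only the class of $\gamma$ modulo $z'\,\mathrm{Hom}(V,U')$ matters. Modulo this subgroup the components into summands $0\to Q=Q$ and the components from summands $P$ of $V$ vanish. So $\gamma$ becomes a matrix with rows of types $a,\dots,e$, columns of types $X,S$, and entries in the groups $G(T,i)$ of \eqref{eq:G}. We write $(i,T)$ for the block of rows of type $i$ and columns of type $T$.

\emph{Row operations.} Let $(\eta,\beta,\alpha)$ be a multiple of the triple $i\to j$ in \eqref{eq:triples}, viewed between two different summands of $\xi'$. Then $\omega=1+\alpha$ and $\theta'=1+\eta$ are automorphisms with $\omega_*\xi'=\theta'^*\xi'$, so (G1) allows us to replace $\gamma$ by $(1+\eta)\gamma$ while keeping $\xi'$. This adds $\eta$ times a row of type $i$ to a row of type $j$. It acts through maps $G(T,i)\to G(T,j)$, which are well defined because $\eta z_i=z_j\beta$. In the same way $GL_n(R)$ acts on the rows of one type. Multiplying by the generators $\eta$ in \eqref{eq:triples} and reducing,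 we find for $i\neq j$:
\begin{itemize}
\item on $S$-entries, $a\to b$, $a\to c$, $a\to d$ are surjective with kernel $\mathfrak m\subset R$; the maps $d\to b$, $d\to c$, $b\to c$ are bijective; the maps $d\to a$, $b\to a$, $c\to a$ are bijections onto $\mathfrak m$; and $c\to d$, $c\to e$, $e\to d$ are zero;
\item on $X$-entries, $c\to a$, $c\to d$, $c\to e$, $a\to d$, $e\to d$ are the identity of $k$, and the other seven maps are zero, being multiplication by $2$ on $k$ or having zero source or target.
\end{itemize}

\emph{Column operations.} By (G1) we may multiply $\gamma$ on the right by automorphisms of $V$. Besides $GL_n(R)$ on the columns of one type there are two operations. Adding $\bar r$ times an $S$-column to an $X$-column acts through maps $G(S,i)\to G(X,i)$; for $r=1$ these are the reduction $R\to k$ for $i=a$, the identity for $i=d$, and zero otherwise. Adding $2r$ times an $X$-column to an $S$-column acts through maps $G(X,i)\to G(S,i)$; for $r=1$ these are bijections onto $\mathfrak m$ for $i=a,c$, and zero otherwise. Figure~\ref{fig:moves} summarizes the operations.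

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node (a1) at (0,4) {$(a,S)$, unit};
\node (dS) at (0,3) {$(d,S)$};
\node (bS) at (0,2) {$(b,S)$};
\node (cS) at (0,1) {$(c,S)$};
\node (a2) at (0,0) {$(a,S)$, in $\mathfrak m$};
\node (cX) at (5,3.4) {$(c,X)$};
\node (aX) at (3.5,2) {$(a,X)$};
\node (eX) at (6.5,2) {$(e,X)$};
\node (dX) at (5,0.6) {$(d,X)$};
\draw[->] (a1) -- (dS);
\draw[->] (dS) -- (bS);
\draw[->] (bS) -- (cS);
\draw[->] (cS) -- (a2);
\draw[->] (cX) -- (aX);
\draw[->] (cX) -- (eX);
\draw[->] (aX) -- (dX);
\draw[->] (eX) -- (dX);
\draw[->,dashed] (a1) -- (aX);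
\draw[->,dashed] (aX) -- (a2);
\draw[->,dashed] (dS) -- (dX);
\draw[->,dashed] (cX) -- (cS);
\end{tikzpicture}
\caption{Blocks of the matrix $\gamma$, labeled by row type and column type. An arrow means that a nonzero entry in the first block can cancel any entry in the second block: a solid arrow within one column, by a row operation, and a dashed arrow within one row, by a column operation. Composites of solid arrows are available too and are not drawn. The blocks $(a,X)$ and $(e,X)$ cannot cancel each other, which produces type (5).}\label{fig:moves}
\end{figure}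

\emph{Reduction.} In Steps 1--3 we choose a nonzero entry, scale it to a generator and clear its column by row operations. Column operations starting from this column then change only the row of the entry, and we use them to clear that row. The entry splits off as a direct summand of the pair, and we repeat.

\emph{Step 1.} A unit in $(a,S)$ clears its column by $a\to a,b,c,d$ and its row by both kinds of column operations; it splits off $1\colon S\to V_a$. Afterwards $(a,S)$ has entries in $\mathfrak m$. This persists, because all maps into $G(S,a)$ from other positions have image in $\mathfrak m$. From now on $a\to b$, $a\to c$, $a\to d$ act trivially on $S$-entries.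

\emph{Step 2.} A nonzero entry in $(c,X)$ clears its column by $c\to c,a,d,e$ and its row by both kinds of column operations; it splits off $1\colon X\to V_c$. Afterwards $(c,X)=0$, which persists because no other position maps nontrivially to $G(X,c)$.

\emph{Step 3.} Treat $(d,S)$, $(b,S)$, $(c,S)$ in this order. A nonzero entry in $(d,S)$ clears its column by $d\to d,b,c,a$ and its row by both kinds of column operations, and splits off $1\colon S\to V_d$. Once $(d,S)=0$, a nonzero entry in $(b,S)$ clears its column by $b\to b,c,a$ and its row by operations among $S$-columns, and splits off $1\colon S\to V_b$. Once also $(b,S)=0$, a nonzero entry in $(c,S)$ clears its column by $c\to c,a$ and its row by operations among $S$-columns, and splits off type (3). Each of the three blocks stays zero after it has been cleared, since the positions that map to it are already zero or are entries of $(a,S)$ in $\mathfrak m$. The blocks that remain are $(a,S)$, with entries in $\mathfrak m$, and $(a,X)$, $(d,X)$, $(e,X)$.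

\emph{Step 4.} View $(a,X)$ and $(e,X)$ as linear maps $L,L'$ defined on $k^n$, where $n$ is the number of $X$-columns. Choose a basis of $\ker L\cap\ker L'$, extend it to bases of $\ker L$ and of $\ker L'$, and extend the union to a basis of $k^n$. The basis vectors outside $\ker L$ have linearly independent images under $L$, and likewise for $L'$; extend these images to bases of the targets. In the new bases both blocks are in rank normal form. In each column with a pivot, clear $(d,X)$ by $a\to d$ or $e\to d$ from the pivot row; this changes one entry only, since $a\to d$ acts trivially on $S$-entries. In each row of type $a$ with a pivot, clear $(a,S)$ by adding multiples of the pivot column to $S$-columns; this too changes one entry only, since $(c,X)=0$. The columns with a pivot now split off, giving type (2), $1\colon X\to V_e$, or type (5).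

\emph{Step 5.} The remaining blocks $(a,S)$, with entries in $\mathfrak m\cong k$, and $(d,X)$ share neither rows nor columns. Their rank normal forms give types (1) and (4). Unused summands of $V$ give pairs with $W=V'=0$, and unused summands of $\xi'$ give pairs with $V=0$.
\end{proof}

\subsection{The basic pairs}

\begin{proposition}\label{prop:EA2}
Axioms \emph{(EA2)} and \emph{(EA2)}$^{\mathrm{op}}$ hold. Hence $(\mathcal D,\mathbb E,\mathfrak s)$ is an extriangulated category.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:moves} and~\ref{lem:pairs} it suffices to show that the pairs of types (0)--(5) are good; (EA2)$^{\mathrm{op}}$ then follows from (D), and the other axioms hold by Proposition~\ref{prop:s} and Lemma~\ref{lem:infl}. In types (1)--(5) we have $-z=z$ by (D1). We write $u$ and $v$ for the two maps of the cone sequence.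

\emph{Type (0).} For $\gamma=1$ take $\beta=1$. The automorphism $\psi=\left(\begin{smallmatrix}1&z\\0&1\end{smallmatrix}\right)$ of $V\oplus U$ satisfies $\psi\binom{-z}{1}=\binom01$ and $(1,\ z)\psi^{-1}=(1,\ 0)$, so the cone sequence is split; it realizes $0=y_*\xi'$. For $W=V'=0$ we have $U=V$, $z=1$, $U'=0$, and the cone sequence $V\xrightarrow{-1}V\to0$ realizes $0$. For $V=0$ we have $U=W$, $y=1$, $\beta=y'$, and the cone sequence is $W\to U'\to V'$, which realizes $\xi'=y_*\xi'$.

\emph{Type (1).} The class $\gamma^*e_a=2$ is realized by (b), and $\beta=0$ is a lift because $U'=0$ and $\gamma z=2\cdot\bar1=0$. The cone sequence is $X\xrightarrow{\bar1}S\xrightarrow{2}S$, which is (d), and $y_*e_a=\bar1=e_d$.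

\emph{Type (2).} The class $\gamma^*e_a=\bar1\in\mathbb E(X,P)$ is realized by (c), and $\beta=0$ is a lift because $\gamma z\in H(P,S)=0$. The cone sequence is $P\xrightarrow{\bar1}X\xrightarrow{\bar1}S$, which is (b), and $y_*e_a=2=e_b$.

\emph{Type (3).} The class $\gamma^*e_c=2\in\mathbb E(S,P)$ is realized by (b). Take $\beta=2\colon X\to P$; then $\beta y=2=y'$ and $z'\beta=2=\gamma z$. The cone sequence is $X\xrightarrow{\binom{\bar1}{2}}S\oplus P\xrightarrow{(2,\ \bar1)}X$, which is equivalent to (e), and $y_*e_c=\bar1=e_e$.

\emph{Type (4).} The class $\gamma^*e_d=\bar1\in\mathbb E(X,X)$ is realized by (e). Take $\beta=(0,\ 1)\colon P\oplus S\to S$; then $\beta y=\bar1=y'$ and $z'\beta=(0,\ 2)=\gamma z$. The cone sequence $P\oplus S\xrightarrow{u}X\oplus S\xrightarrow{v}S$ has $u=\left(\begin{smallmatrix}\bar1&2\\0&1\end{smallmatrix}\right)$ and $v=(\bar1,\ 2)$. The automorphism $\varphi=\varphi^{-1}=\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ of $X\oplus S$ gives $\varphi u=\left(\begin{smallmatrix}\bar1&0\\0&1\end{smallmatrix}\right)$ and $v\varphi^{-1}=(\bar1,\ 2+2)=(\bar1,\ 0)$. This is the sum of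 (b) and $S=S\to0$, of class $\binom20=y_*e_d$.

\emph{Type (5).} Here $W=X\oplus P$, $U'=P\oplus S$, $V'=X\oplus S$, and
\[y'=\begin{pmatrix}2&0\\\bar1&0\end{pmatrix},\qquad z'=\begin{pmatrix}\bar1&2\\0&0\end{pmatrix},\qquad\xi'=\begin{pmatrix}\bar1&0\\0&1\end{pmatrix},\qquad\gamma^*\xi'=\begin{pmatrix}\bar1\\\bar1\end{pmatrix}.\]
With $\omega=\left(\begin{smallmatrix}1&\bar1\\0&1\end{smallmatrix}\right)$ on $X\oplus P$ we get $\omega_*\gamma^*\xi'=\binom{0}{\bar1}$, the class of the sum of $X=X\to0$ and (c). So $\gamma^*\xi'$ is realized by $U=X\oplus P$ with
\[y=\begin{pmatrix}1&0\\0&2\end{pmatrix}\omega=\begin{pmatrix}1&\bar1\\0&2\end{pmatrix},\qquad z=(0,\ \bar1),\qquad\text{and we take}\quad\beta=\begin{pmatrix}2&1\\\bar1&0\end{pmatrix}.\]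
Then $\beta y=\left(\begin{smallmatrix}2&2+2\\\bar1&0\end{smallmatrix}\right)=y'$ and $z'\beta=\left(\begin{smallmatrix}2+2&\bar1\\0&0\end{smallmatrix}\right)=\gamma z$. The cone sequence $X\oplus P\xrightarrow{u}X\oplus P\oplus S\xrightarrow{v}X\oplus S$ and the class that it must realize are
\[u=\begin{pmatrix}0&\bar1\\2&1\\\bar1&0\end{pmatrix},\qquad v=\begin{pmatrix}1&\bar1&2\\\bar1&0&0\end{pmatrix},\qquad y_*\xi'=\begin{pmatrix}\bar1&\bar1\\0&2\end{pmatrix}.\]
With $\omega_1=\left(\begin{smallmatrix}1&0\\2&1\end{smallmatrix}\right)$ on $X\oplus P$ and $\tau=\tau^{-1}=\left(\begin{smallmatrix}1&0\\\bar1&1\end{smallmatrix}\right)$ on $X\oplus S$ we have $\omega_{1*}y_*\xi'=\left(\begin{smallmatrix}\bar1&\bar1\\0&0\end{smallmatrix}\right)=\tau^*\left(\begin{smallmatrix}0&\bar1\\0&0\end{smallmatrix}\right)$. The last matrix is the class of the sum of (d), $P=P\to0$ and $0\to X=X$. Hence $y_*\xi'$ is realized by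
\[u_1=\begin{pmatrix}0&0\\0&1\\\bar1&0\end{pmatrix}\omega_1=\begin{pmatrix}0&0\\2&1\\\bar1&0\end{pmatrix},\qquad v_1=\tau^{-1}\begin{pmatrix}1&0&0\\0&0&2\end{pmatrix}=\begin{pmatrix}1&0&0\\\bar1&0&2\end{pmatrix}.\]
Let $\varphi$ be the automorphism of $X\oplus P\oplus S$ with first row $(1,\ \bar1,\ 2)$ and other rows those of the identity matrix. The first row of $\varphi u$ is $(2+2,\ \bar1+\bar1)=(0,\ 0)$, so $\varphi u=u_1$. The rows of $v_1\varphi$ are $(1,\ \bar1,\ 2)$ and $(\bar1,\ 0,\ 2+2)$, so $v_1\varphi=v$. Thus $(u,v)$ realizes $y_*\xi'$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}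

By Proposition~\ref{prop:EA2}, $\mathcal D$ is extriangulated. We have $\mathbb E(P,-)=0$ and $\mathbb E(P^a\oplus X^b\oplus S^c,P)=k^b\oplus R^c$, so the projectives are the objects $P^a$. By duality the injectives are the objects $S^c$. The conditions of Definition~\ref{def:auslander} are verified by direct sums of elementary sequences: condition (i) by $0\to P=P$, (c) and (a); condition (ii) by (a), (d) and $S=S\to0$; condition (iii) by (a), whose middle term $0$ is projective-injective. Since $H(S,P)=0$, the ideal $[\mathcal I\to\mathcal P]$ is zero, so $\mathcal D/[\mathcal I\to\mathcal P]=\mathcal D$ with the structure $(\mathbb E,\mathfrak s)$ itself.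

The category $\mathcal D$ is $R$-linear, so $4\cdot1_V=0$ for all $V$. A nonzero object $V$ has a summand with endomorphism ring $R$, in which $2\neq0$, so $2\cdot1_V\neq0$. By Proposition~\ref{prop:obstruction}, $\mathcal D$ is not equivalent as an additive category to any $K^{[-1,0]}(\mathcal A)$. This proves Theorem~\ref{thm:A} and answers the Question in the negative. \qed

\section{Comparison with two-term complexes}\label{sec:B}

In this section we prove Theorem~\ref{thm:B}. All morphisms are taken in $\overline{\mathcal C}$, which is extriangulated, has the same bifunctor $\mathbb E$ as $\mathcal C$ and hence the same projectives and injectives, and in which the image of a conflation of $\mathcal C$ is a conflation of the same class.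

\subsection{Tools}

We use the following facts, valid in every extriangulated category. Let $W\xrightarrow{y}U\xrightarrow{z}V$ realize $\xi$ and $W'\xrightarrow{y'}U'\xrightarrow{z'}V'$ realize $\xi'$.
\begin{itemize}
\item \emph{Long exact sequences} \cite[Corollary~3.12]{NP}: the sequences in (R1) continue exactly by $\mathbb E(T,W)\to\mathbb E(T,U)\to\mathbb E(T,V)$ and $\mathbb E(V,T)\to\mathbb E(U,T)\to\mathbb E(W,T)$.
\item (ET3): if $\beta y=y'\alpha$, there is $\gamma$ with $\gamma z=z'\beta$ and $\alpha_*\xi=\gamma^*\xi'$. (ET3)$^{\mathrm{op}}$: if $z'\beta=\gamma z$, there is $\alpha$ with $\beta y=y'\alpha$ and $\alpha_*\xi=\gamma^*\xi'$.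
\item If $\beta$ is a lift of $(\alpha,\gamma)\colon\xi\to\xi'$ and two of $\alpha,\beta,\gamma$ are isomorphisms, so is the third \cite[Corollary~3.6]{NP}. Together with (R0) this gives property (T) of Proposition~\ref{prop:s}. Property (S) holds too, and zero classes are realized by split sequences.
\item (ET4)$^{\mathrm{op}}$: if $A\xrightarrow{x}B\xrightarrow{x'}C$ realizes $\delta$ and $F\xrightarrow{v}C\xrightarrow{t}Z$ realizes $\delta'$, there are a conflation $A\xrightarrow{m}M\xrightarrow{n}F$ and a conflation $M\xrightarrow{g}B\xrightarrow{tx'}Z$ of some class $\delta''$ with $gm=x$, $x'g=vn$, $n_*\delta''=\delta'$ and $m_*\delta=t^*\delta''$.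
\item (LN) \cite[Proposition~1.20]{LN}: if $V'=V$ and $\xi'=\alpha_*\xi$ for some $\alpha\colon W\to W'$, there is $\beta\colon U\to U'$ with $\beta y=y'\alpha$ and $z'\beta=z$ such that $W\xrightarrow{\binom{-\alpha}{y}}W'\oplus U\xrightarrow{(y',\ \beta)}U'$ realizes $z'^*\xi$.
\end{itemize}

\subsection{Presentations}

The identity of a projective-injective object lies in $[\mathcal I\to\mathcal P]$, so these objects vanish in $\overline{\mathcal C}$. Condition (iii) therefore gives, for each projective $P$, a conflation $P\to0\to\Sigma P$ of some class $\sigma_P$, with $\Sigma P$ injective. Its long exact sequences give isomorphisms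
\begin{equation}\label{eq:L1}
\mathrm{Hom}(P,W)\cong\mathbb E(\Sigma P,W),\ g\mapsto g_*\sigma_P;\qquad\mathrm{Hom}(V,\Sigma P)\cong\mathbb E(V,P),\ v\mapsto v^*\sigma_P.
\end{equation}
A \emph{presentation} of $X$ is a conflation $P_1\xrightarrow{f}P_0\xrightarrow{i}X$ with $P_0,P_1$ projective, together with its class $\kappa_X$; presentations exist by condition (i). By \eqref{eq:L1} there is a unique $q\colon X\to\Sigma P_1$ with $\kappa_X=q^*\sigma_{P_1}$. For a second object $Y$ we write $P_1',P_0',f',i',\kappa_Y$. For projective $P$ the long exact sequences give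
\begin{equation}\label{eq:pres}
\mathrm{Hom}(P,Y)\cong\mathrm{Hom}(P,P_0')/f'\,\mathrm{Hom}(P,P_1'),\qquad\mathbb E(X,Y)\cong\mathrm{Hom}(P_1,Y)/\mathrm{Hom}(P_0,Y)f,
\end{equation}
through $b\mapsto i'b$ and $g\mapsto g_*\kappa_X$. In particular every morphism from a projective to $X$ factors through $i$, and every class in $\mathbb E(Y,-)$ has the form $g_*\kappa_Y$, so
\begin{equation}\label{eq:J}
J(X,Y)=\{\varphi:\ \varphi i=0,\ \varphi^*\kappa_Y=0\}.
\end{equation}
The next lemma replaces the existence of cones and the rotation of triangles.

\begin{lemma}\label{lem:rotate}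
Every morphism $f\colon P_1\to P_0$ in $\mathcal A$ is the first map of a presentation of some object. For every presentation, $P_0\xrightarrow{i}X\xrightarrow{q}\Sigma P_1$ is a conflation.
\end{lemma}

\begin{proof}
Realize $f_*\sigma_{P_1}$ by $P_0\xrightarrow{j}Z\xrightarrow{p}\Sigma P_1$. By (LN) applied to $P_1\to0\to\Sigma P_1$ and $\alpha=f$, the sequence $P_1\xrightarrow{-f}P_0\xrightarrow{j}Z$ realizes $p^*\sigma_{P_1}$, so $P_1\xrightarrow{f}P_0\xrightarrow{j}Z$ realizes $-p^*\sigma_{P_1}$ by (T). If $(f,i,\kappa_X)$ is a presentation of $X$, then (ET3) gives $\vartheta\colon X\to Z$ with $\vartheta i=j$ and $\kappa_X=-\vartheta^*p^*\sigma_{P_1}$, and $\vartheta$ is an isomorphism. By \eqref{eq:L1}, $q=-p\vartheta$. So $(i,q)$ is equivalent to $(j,-p)$, which is a conflation by (T).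
\end{proof}

\subsection{Proof of part (1)}

One would like to send $X$ to the complex $P_1\to P_0$ and a morphism to a chain map that covers it. The difficulty is that two chain maps covering the same morphism need not be homotopic; $J_{\mathcal K}$ absorbs this ambiguity.

Let $X,Y$ be given with presentations. A \emph{cover} of $\varphi\colon X\to Y$ is a pair $(c,b)$ with $c\colon P_1\to P_1'$, $b\colon P_0\to P_0'$ and
\[bf=f'c,\qquad\varphi i=i'b,\qquad c_*\kappa_X=\varphi^*\kappa_Y.\]
By \eqref{eq:pres} there is $b$ with $\varphi i=i'b$, and for any such $b$ axiom (ET3)$^{\mathrm{op}}$ gives $c$. By (ET3), every chain map is a cover of some $\varphi$. Sums and composites of covers are covers of sums and composites.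

Call a chain map \emph{special} if it has the form $(uf,f'h)$ with $u,h\colon P_0\to P_1'$; the chain map condition is $f'(u-h)f=0$. Null-homotopic maps are the special maps with $u=h$. Since $(uf,f'h)=(hf,f'h)+((u-h)f,0)$, the group $J_{\mathcal K}(f,f')$ consists of the classes of special maps, and every chain map whose class lies in $J_{\mathcal K}$ is special. Special maps are closed under sums and under composition with chain maps: for $(c_1,b_1)\colon f'\to f''$ and $(c_0,b_0)\colon f_0\to f$,
\[(c_1uf,\ b_1f'h)=(c_1u\,f,\ f''\,c_1h),\qquad(ufc_0,\ f'hb_0)=(ub_0\,f_0,\ f'\,hb_0).\]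
So $J_{\mathcal K}$ is an ideal.

A cover $(c,b)$ of $0$ is special: $i'b=0$ gives $b=f'h$, and $c_*\kappa_X=0$ gives $c=uf$, by the long exact sequences. Fix a presentation of each object. Then
\[\Phi\colon\overline{\mathcal C}\to\mathcal K/J_{\mathcal K},\qquad X\mapsto(P_1\xrightarrow{f}P_0),\qquad\varphi\mapsto[(c,b)]\]
is a well-defined additive functor. If an object has two presentations, covers of its identity in both directions are mutually inverse in $\mathcal K/J_{\mathcal K}$, and these isomorphisms commute with covers of morphisms; so $\Phi$ is independent of the presentations up to isomorphism. The functor $\Phi$ is full because every chain map is a cover, and dense by Lemma~\ref{lem:rotate}.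

The kernel of $\Phi$ is $J$. If $\Phi\varphi=0$, then $\varphi$ has a special cover $(uf,f'h)$, so $\varphi i=i'f'h=0$ and $\varphi^*\kappa_Y=u_*f_*\kappa_X=0$. Conversely, if $\varphi\in J(X,Y)$, then $\varphi$ has a cover $(c,0)$, and $c_*\kappa_X=\varphi^*\kappa_Y=0$ gives $c=uf$. Hence $J$ is an ideal and $\overline{\mathcal C}/J\simeq\mathcal K/J_{\mathcal K}$.

Let $\varphi\in J(X,Y)$ and $\varphi'\in J(V,X)$. Since $\varphi i=0$, Lemma~\ref{lem:rotate} gives $\varphi=\psi q$. Since $(q\varphi')^*\sigma_{P_1}=\varphi'^*\kappa_X=0$, formula \eqref{eq:L1} gives $q\varphi'=0$. So $\varphi\varphi'=0$, and $J^2=0$. \qed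

\subsection{Proof of part (2)}

Assume $(*)$.

\emph{The ideal $J_{\mathcal K}$ vanishes.} If $f'uf=0$ and $u=u'+u''$ as in $(*)$, then $(uf,0)=(u'f,f'u')$ is null-homotopic.

\emph{The ideal $J$ vanishes.} Let $\varphi\in J(X,Y)$ and write $\varphi=\psi q$ with $\psi\colon\Sigma P_1\to Y$. We show that $\psi$ factors through a morphism $\Sigma f\colon\Sigma P_1\to\Sigma P_0$ with $(\Sigma f)q=0$. Define $\Sigma f$ by $(\Sigma f)^*\sigma_{P_0}=f_*\sigma_{P_1}$, using \eqref{eq:L1}. Then $((\Sigma f)q)^*\sigma_{P_0}=f_*q^*\sigma_{P_1}=f_*\kappa_X=0$, so $(\Sigma f)q=0$.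

By \eqref{eq:L1}, $\psi^*\kappa_Y=c_*\sigma_{P_1}$ for some $c\colon P_1\to P_1'$. From $(f'c)_*\sigma_{P_1}=\psi^*f'_*\kappa_Y=0$ we get $f'c=0$. From $c_*\kappa_X=q^*\psi^*\kappa_Y=\varphi^*\kappa_Y=0$ we get $c=uf$. So $f'uf=0$, and $(*)$ gives $c=u'f$ with $f'u'=0$. The class $u'_*\sigma_{P_0}$ is killed by $f'_*$, so by exactness of
\[\mathrm{Hom}(\Sigma P_0,Y)\to\mathbb E(\Sigma P_0,P_1')\to\mathbb E(\Sigma P_0,P_0')\]
there is $\psi'\colon\Sigma P_0\to Y$ with $\psi'^*\kappa_Y=u'_*\sigma_{P_0}$. Then $(\psi'\,\Sigma f)^*\kappa_Y=u'_*f_*\sigma_{P_1}=c_*\sigma_{P_1}=\psi^*\kappa_Y$. The map $\mathrm{Hom}(\Sigma P_1,Y)\to\mathbb E(\Sigma P_1,P_1')$ is injective, because its kernel is the image of $\mathrm{Hom}(\Sigma P_1,P_0')$, and this group is zero: its elements go from an injective to a projective. Hence $\psi=\psi'\,\Sigma f$ and $\varphi=\psi'(\Sigma f)q=0$. So $\Phi\colon\overline{\mathcal C}\to\mathcal K$ is an equivalence of additive categories.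

\emph{Extensions.} By \eqref{eq:EK} and \eqref{eq:pres}, the map $e\mapsto(i'e)_*\kappa_X$ induces an isomorphism $\mathbb E_{\mathcal K}(\Phi X,\Phi Y)\to\mathbb E(X,Y)$. It is natural. For a cover $(c_1,b_1)$ of $\psi\colon Y\to Y''$ we have $\psi_*(i'e)_*\kappa_X=(i''b_1e)_*\kappa_X$, and for a cover $(c,b)$ of $\varphi\colon V\to X$ we have $\varphi^*(i'e)_*\kappa_X=(i'ec)_*\kappa_V$; in $\mathcal K$ these chain maps act by $e\mapsto b_1e$ and $e\mapsto ec$. Let $\eta$ be the inverse isomorphism.

\emph{Realizations.} Let $Y\xrightarrow{y}Z\xrightarrow{z}X$ realize $(i'e)_*\kappa_X$. We must show that $(\Phi y,\Phi z)$ is equivalent to \eqref{eq:Ce}. For this we build a presentation of $Z$ whose first map is the differential of $C_e$, keeping track of its class so that covers of $y$ and $z$ can be read off. By (LN) there is $w\colon P_0\to Z$ with $zw=i$ such that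
\[P_1\xrightarrow{v}Y\oplus P_0\xrightarrow{t}Z,\qquad v=\tbinom{-i'e}{f},\quad t=(y,\ w),\]
realizes $z^*\kappa_X$. The middle term is not yet projective, so we compose $t$ with the deflation in $P_1'\xrightarrow{\binom{f'}{0}}P_0'\oplus P_0\xrightarrow{i'\oplus1}Y\oplus P_0$, a conflation of class $\mathrm{pr}_Y^*\kappa_Y$ by (S). Axiom (ET4)$^{\mathrm{op}}$ gives a conflation $M\xrightarrow{g}P_0'\oplus P_0\xrightarrow{(yi',\ w)}Z$, whose class we call $\kappa_Z$, and a conflation $P_1'\xrightarrow{m}M\xrightarrow{n}P_1$ with
\[gm=\tbinom{f'}{0},\qquad(i'\oplus1)g=vn,\qquad n_*\kappa_Z=z^*\kappa_X,\qquad m_*\mathrm{pr}_Y^*\kappa_Y=t^*\kappa_Z.\]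
The conflation $(m,n)$ splits because $P_1$ is projective. Let $s$ be a section of $n$ and $gs=\binom{x_1}{x_2}$. The second identity gives $x_2=f$ and $i'x_1=-i'e$, so $x_1=-e+f'h$ for some $h\colon P_1\to P_1'$. Replacing $s$ by $s-mh$ we get $x_1=-e$. Identify $M$ with $P_1'\oplus P_1$ through $(m,s)$. Then $m=\mathrm{in}_1$, $n=\mathrm{pr}_2$, and $g$ is the differential of $C_e$, so we have a presentation of $Z$ by $C_e$.

Restricting the fourth identity along $Y\to Y\oplus P_0$ gives $m_*\kappa_Y=y^*\kappa_Z$, and $(yi',\ w)\,\mathrm{in}_1=yi'$; so $(\mathrm{in}_1,\mathrm{in}_1)$ is a cover of $y$. Also $z(yi',\ w)=(0,\ i)$ and $n_*\kappa_Z=z^*\kappa_X$, so $(\mathrm{pr}_2,\mathrm{pr}_2)$ is a cover of $z$. Hence the isomorphism $\Phi Z\cong C_e$ given by the change of presentation is an equivalence from $(\Phi y,\Phi z)$ to \eqref{eq:Ce}, which realizes the class of $e$. Thus $(\Phi,\eta)$ is an equivalence of extriangulated categories. \qed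

\subsection{Proof of part (3)}

Let $f'uf=0$, and write $f=\iota\rho$, $f'=\iota'\rho'$ with $\rho,\rho'$ split epimorphisms and $\iota,\iota'$ monomorphisms. Cancelling $\iota'$ and $\rho$ gives $\rho'u\iota=0$. Let $s'$ be a section of $\rho'$, and put $u''=s'\rho'u$ and $u'=u-u''$. Then $\rho'u'=0$, so $f'u'=0$, and $u''f=s'\rho'u\iota\rho=0$.

A ring $\Lambda$ is right semihereditary if its finitely generated right ideals are projective; over such a ring, finitely generated submodules of finitely generated projective right modules are projective. So the image of a morphism in $\mathrm{proj}\,\Lambda$ lies in $\mathrm{proj}\,\Lambda$, the surjection onto the image splits, and the inclusion of the image is a monomorphism. \qed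

\begin{remark}\label{rem:hyp}
Part (1) uses conditions (i) and (iii) and the vanishing of projective-injectives. The vanishing of other morphisms from injectives to projectives enters once, in the proof of $J=0$. Condition (ii) is not used in this section.
\end{remark}

\begin{remark}\label{rem:square}
The ideal $J_{\mathcal K}$ also has square zero: if $fu_0f_0=0$, then $(uf,0)\circ(u_0f_0,0)=0$. A morphism that is invertible modulo an ideal of square zero is invertible, so $\Phi$ induces a bijection between the isomorphism classes of objects of $\overline{\mathcal C}$ and of $\mathcal K$.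
\end{remark}

\begin{example}\label{ex:final}
For $\mathcal C=\mathcal D$ we have $\mathcal A\cong\mathcal F$ and $\mathcal K\cong\mathcal K_R$, and sequence (c) presents $X$ by $N$. Condition $(*)$ fails for $f=f'=2$ and $u=1$, since $u'$ and $u''$ would both lie in $\mathfrak m$. Formula \eqref{eq:J} with $i=\bar1$ and $\kappa_X=\bar1$ gives $J(X,X)=\mathfrak m$, while $J_{\mathcal K}(N,N)=\{[(2u,0)]:u\in R\}=k\varepsilon$. Both quotient rings are $k$. The null-homotopic chain map $(2,2)$ is a cover of the nonzero morphism $2\cdot1_X$, which is the phenomenon behind Theorem~\ref{thm:A}.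
\end{example}

\begin{thebibliography}{9}

\bibitem{FGPPP}
Xin Fang, Mikhail Gorsky, Yann Palu, Pierre-Guy Plamondon, Matthew Pressland,
\emph{Extriangulated ideal quotients, with applications to cluster theory and gentle algebras},
arXiv:2308.05524 (2023).

\bibitem{HLN}
Herschend, Liu, Nakaoka,
\emph{$n$-Exangulated categories (I)},
J. Algebra 570 (2021).

\bibitem{LN}
Liu, Nakaoka,
\emph{Hearts of twin cotorsion pairs on extriangulated categories},
J. Algebra 528 (2019).

\bibitem{NP}
Nakaoka, Palu,
cited for the definition of an extriangulated category and for Corollaries 3.6 and 3.12.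

\end{thebibliography}
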